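\title{Tight bounds for the discrepancy of arithmetic progressions in boxes}

\begin{abstract}
We prove that the points of a box $[N_1]\times\cdots\times[N_d]$ can be colored $\pm1$ so that every arithmetic progression in the box has sum at most $C_d\,f(\mathbf N)$ in absolute value, where $f(\mathbf N)=\max_{I\subseteq[d]}\big(\prod_{l\in I}N_l\big)^{1/(2|I|+2)}$. This matches the lower bound of Fox, Xu and Zhou up to a factor depending only on $d$. More generally, every fractional coloring can be rounded with the same error. The coloring is the endpoint of a diffusion in the cube whose covariance is damped by potentials that blow up when a dyadic progression becomes too unbalanced. Two progressions of the same length rarely share two points, so the total damping at each point concentrates and stays bounded, and every coordinate freezes at an exponential rate.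
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $[N]=\{1,\dots,N\}$. Fix $d\ge1$ and $\mathbf N=(N_1,\dots,N_d)$ with integers $N_l\ge2$, and let $\Omega_{\mathbf N}=[N_1]\times\cdots\times[N_d]$. An \emph{arithmetic progression} in $\Omega_{\mathbf N}$ is a set
\[
\{a+rb:\ r=0,1,\dots,m-1\}\subseteq\Omega_{\mathbf N},\qquad a\in\mathbb Z^d,\quad b\in\mathbb Z^d\setminus\{0\},\quad m\ge1,
\]
and $\mathcal A_{\mathbf N}$ is the family of all of them. For a finite set $\Omega$, a vector $y\in\mathbb R^\Omega$ and $S\subseteq\Omega$ we write $y(S)=\sum_{i\in S}y_i$. The \emph{discrepancy} of a family $\mathcal S$ of subsets of $\Omega$ is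
\[
\operatorname{disc}(\mathcal S)=\min_{\chi\in\{-1,1\}^\Omega}\ \max_{S\in\mathcal S}|\chi(S)|;
\]
it measures how evenly a single two-coloring can split all sets of $\mathcal S$ at once. We write $A\lesssim_dB$ if $A\le C_dB$ for a constant $C_d$ depending only on $d$, and $A\asymp_dB$ if $A\lesssim_dB$ and $B\lesssim_dA$. Logarithms are natural. Put
\[
f(\mathbf N)=\max_{I\subseteq[d]}\Big(\prod_{l\in I}N_l\Big)^{\frac1{2|I|+2}} .
\]
Fox, Xu and Zhou proved that
\begin{equation}\label{eq:fxz}
f(\mathbf N)\ \lesssim_d\ \operatorname{disc}(\mathcal A_{\mathbf N})\ \lesssim_d\ \frac{\log|\Omega_{\mathbf N}|}{\log\log|\Omega_{\mathbf N}|}\,f(\mathbf N),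
\end{equation}
where the upper bound is meant for $|\Omega_{\mathbf N}|$ sufficiently large (say $|\Omega_{\mathbf N}|\ge16$). It is also known that $\operatorname{disc}(\mathcal A_{\mathbf N})\lesssim_d\sqrt{\log|\Omega_{\mathbf N}|}\,f(\mathbf N)$, and that for the cube $[N]^d$ one has $\operatorname{disc}(\mathcal A_{\mathbf N})\asymp_dN^{d/(2d+2)}=f(\mathbf N)$. The problem we study, taken from the paper of Li and Nikolov~\cite{LN}, is the conjecture that the lower bound in \eqref{eq:fxz} is tight: is $\operatorname{disc}(\mathcal A_{\mathbf N})\lesssim_df(\mathbf N)$ for all $\mathbf N$? We prove this in a stronger form, in which an arbitrary fractional coloring is rounded.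

\begin{theorem}\label{thm:main}
For every $d$ there is a constant $C_d$ such that for all $\mathbf N=(N_1,\dots,N_d)$ with all $N_l\ge2$ and every $x^0\in[-1,1]^{\Omega_{\mathbf N}}$ there is $\chi\in\{-1,1\}^{\Omega_{\mathbf N}}$ with $\chi_i=x^0_i$ whenever $|x^0_i|=1$, and
\[
|(\chi-x^0)(P)|\le C_d\,f(\mathbf N)\qquad\text{for all }P\in\mathcal A_{\mathbf N}.
\]
\end{theorem}

The case $x^0=0$ is the conjecture, and with \eqref{eq:fxz} it gives $\operatorname{disc}(\mathcal A_{\mathbf N})\asymp_df(\mathbf N)$. The general case gives bounds for hereditary and linear discrepancy, for many colors and for affine images of boxes; see Section~\ref{sec:cor}.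

\subsection*{Where $f$ comes from}
For $d=1$ we have $f=N^{1/4}$. For $d=2$ and $N_1\ge N_2$ we have $f=\max\big(N_1^{1/4},(N_1N_2)^{1/6}\big)$, and the first term is the larger one exactly when $N_2\le\sqrt{N_1}$: a thin rectangle should be no harder to color than its long side. In general, with $N=\max_lN_l$,
\[
N^{1/4}\le f(\mathbf N)\le N^{d/(2d+2)}<N^{1/2}.
\]
Independent random signs do not reach this level, because they give $\mathbb E\,\chi(P)^2=|P|$, and the longest progressions have $N$ terms. A maximum over $I$ is to be expected: fixing the coordinates outside $I$ embeds the box $\prod_{l\in I}[N_l]$, with all its progressions, in $\Omega_{\mathbf N}$, so the discrepancy of the box is at least that of each face.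

The exponent is suggested by counting constraints; the following count is only a guide. A vector $b\ne0$ is the difference of a progression with $s\ge2$ terms exactly when $|b_l|(s-1)\le N_l-1$ for all $l$. There are roughly $\prod_l(1+N_l/s)$ such vectors, and this product, a sum of $2^d$ terms, is within a factor $2^d$ of its largest term $\max_I\prod_{l\in I}(N_l/s)$. For each $b$, cutting all maximal progressions of difference $b$ into blocks of length $s$ gives at most $|\Omega_{\mathbf N}|/s$ blocks. So there are about as many blocks of length $s$ as there are signs to choose when $\max_I\prod_{l\in I}(N_l/s)$ is about $s$, and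
\[
\max_I\prod_{l\in I}\frac{N_l}s\le s\iff \prod_{l\in I}N_l\le s^{|I|+1}\ \text{ for all }I\iff s\ge f^2 .
\]
Blocks longer than $f^2$ are fewer than the signs, and one can hope to balance them much better than $\sqrt s$. Blocks shorter than $f^2$ outnumber the signs, and one expects $\sqrt s$ times a slowly growing function of the excess. Every progression is a union of at most two blocks of each dyadic length, so the sum over scales should be dominated by the critical length $s=f^2$, which contributes $\sqrt{f^2}=f$. The difficulty is to realize this for all blocks simultaneously with no logarithmic loss.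

\subsection*{Organization}
Section~\ref{sec:ito} recalls the stochastic calculus we use, and Section~\ref{sec:model} shows the method for a single set. Section~\ref{sec:blocks} contains all the arithmetic, Section~\ref{sec:barrier} the barrier functions, and Section~\ref{sec:process} the diffusion. Sections~\ref{sec:freeze} and~\ref{sec:load} bound the probabilities of failure, and Section~\ref{sec:proof} completes the proof.

\section{Stochastic calculus}\label{sec:ito}

Let $W$ be a standard Brownian motion in $\mathbb R^n$ with respect to a filtration $(\mathcal F_t)$. An adapted integrable process $Z$ is a \emph{supermartingale} if $\mathbb E[Z_t\mid\mathcal F_s]\le Z_s$ for $s\le t$. The \emph{quadratic variation} $\langle L\rangle$ of a continuous local martingale $L$ is the continuous nondecreasing process starting at $0$ for which $L^2-\langle L\rangle$ is a local martingale. We use three textbook facts.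

\begin{itemize}
\item[(I1)] \emph{Stochastic integrals.} Let $x_t=x_0+\int_0^t\Sigma_s\,dW_s$ with $\Sigma$ a bounded progressively measurable $n\times n$ matrix process, and let $U=\Sigma\Sigma^{\mathsf T}$. If $w$ is a bounded progressively measurable vector process, then $L_t=\int_0^tw^{\mathsf T}dx$ is a continuous martingale with $\langle L\rangle_t=\int_0^tw^{\mathsf T}Uw\,ds$. We call $U$ the \emph{covariance} of $x$ and $U_{ii}$ the \emph{speed} of the coordinate $x_i$.
\item[(I2)] \emph{It\^o's formula.} Let $y=y_0+L$ with $L$ as in (I1) and $d\langle y\rangle=q\,dt$, let $g$ be $C^2$ on an open interval containing the range of $y$, and let $a$ be adapted with Lipschitz paths. Then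
\[
a_tg(y_t)=a_0g(y_0)+\int_0^ta\,g'(y)\,dy+\int_0^t\big(a'g(y)+\tfrac12a\,g''(y)\,q\big)\,ds .
\]
The last integrand is the \emph{drift} of $ag(y)$. If $ag'(y)$ and the drift are bounded and the drift is nonpositive, then $ag(y)$ is a supermartingale. If these hypotheses hold up to a stopping time $\tau$, the conclusions hold for the processes stopped at $\tau$.
\item[(I3)] \emph{Equations.} If $x\mapsto\Sigma(x)$ is bounded and Lipschitz, $\sigma$ is a bounded stopping time and $\xi$ is a bounded $\mathcal F_\sigma$-measurable vector, then $x_t=\xi+\int_\sigma^t\Sigma(x_s)\,dW_s$, $t\ge\sigma$, has a unique continuous adapted solution.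
\end{itemize}
All probability estimates in the paper come from the following two inequalities.

\begin{lemma}\label{lem:max}
\begin{itemize}
\item[(i)] If $Z\ge0$ is a continuous supermartingale with $Z_0$ constant and $a>0$, then $\Pr(\exists t:Z_t\ge a)\le Z_0/a$.
\item[(ii)] If $L$ is a continuous local martingale with $L_0=0$ and $y,Q>0$, then $\Pr(\exists t:L_t\ge y,\ \langle L\rangle_t\le Q)\le e^{-y^2/(2Q)}$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Let $\sigma$ be the first time that $Z\ge a$. By optional stopping, $Z_0\ge\mathbb E\,Z_{\sigma\wedge t}\ge a\Pr(\sigma\le t)$ for all $t$.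
(ii) Let $\theta=y/Q$. The process $\exp(\theta L-\frac12\theta^2\langle L\rangle)$ is a nonnegative local martingale, hence a supermartingale. It starts at $1$, and on the event in question it reaches at least $\exp(\theta y-\frac12\theta^2Q)=e^{y^2/(2Q)}$. Apply (i).
\end{proof}

\section{The method for a single set}\label{sec:model}

Regard $x\in[-1,1]^\Omega$ as a fractional coloring. We start at $x^0$, move $x$ randomly and without drift, and freeze each coordinate when it reaches $\pm1$. If the coordinates move independently, the final signs are independent. To do better on a set $S$ we slow the motion in the direction $\mathbf 1_S$, and we slow it more as $S$ becomes more unbalanced. This section carries out the computation when $\Omega=S$ has $n$ points and $S$ is the only set; nothing in it is used later.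

Let $u=(x-x^0)(S)/\sqrt n$, and let $\varphi$ be a positive, even, convex function on an interval $(-\lambda,\lambda)$ that tends to $\infty$ at the endpoints, with $\varphi(0)=\varepsilon$. Let $X$ be the set of coordinates not yet frozen, $v=\mathbf 1_X$ and $\rho=|X|/n$. Give the coordinates in $X$ the covariance
\[
U=\Big(I+\frac{\varphi}n\,vv^{\mathsf T}\Big)^{-1}=I-\frac{\varphi/n}{1+\rho\varphi}\,vv^{\mathsf T},\qquad\varphi=\varphi(u);
\]
the second equality follows by multiplying out and using $v^{\mathsf T}v=\rho n$. Since $du=n^{-1/2}v^{\mathsf T}dx$, the speed $q$ of $u$ and the speeds of the coordinates $i\in X$ are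
\[
q=\frac{v^{\mathsf T}Uv}n=\frac\rho{1+\rho\varphi}\le\min\Big(\rho,\frac1\varphi\Big),\qquad U_{ii}=1-\frac{\varphi/n}{1+\rho\varphi}\ge1-\frac\varphi n .
\]
This is the trade on which the proof rests. The penalty $\varphi$ reduces the speed of $u$ to at most $1/\varphi$ and costs each coordinate only $\varphi/n$. As long as $\varphi(u)$ is finite, $|(x-x^0)(S)|<\lambda\sqrt n$ with certainty.

Which $\varphi$ keeps $\varphi(u)$ under control? By (I2) the drift of $\varphi(u)$ is $\frac12\varphi''(u)\,q$. For $\varphi''=\varphi$, that is $\varphi=\varepsilon\cosh u$, the drift is at most $\frac12\rho\varphi$, but there is no blow-up and so no barrier. For $\varphi''=\varphi+\varphi^2$ the bound $q\le\min(1,1/\varphi)$ gives drift at most $\varphi$, so that $\varphi(u)e^{-t}$ is a supermartingale. This is too weak: a coordinate of speed at least $\frac12$ survives to time $t$ with probability at most $2e^{-t/4}$ (see Proposition~\ref{prop:complete}), so we run the process for time of order $\log|\Omega|$ to freeze everything, and $e^t$ becomes a power of $|\Omega|$. An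 intermediate exponent has both advantages. Take $\varphi''=\varphi+\varphi^{7/4}$ and interpolate between the two bounds on $q$:
\[
q=q^{1/4}q^{3/4}\le\rho^{1/4}\varphi^{-3/4},\qquad\text{so}\qquad\tfrac12\varphi''q\le\tfrac12\rho\varphi+\tfrac12\rho^{1/4}\varphi\le\rho^{1/4}\varphi .
\]
Now $\varphi(u)\exp(-\int_0^t\rho^{1/4})$ is a supermartingale. If $\rho$ decays exponentially, the integral is bounded by an absolute constant, and $\varphi(u)$ typically stays within a constant factor of $\varepsilon$ for all time. We shall see that $\lambda\le C_0\varepsilon^{-3/8}$ for this $\varphi$. With $\varepsilon$ a small multiple of $n$, the coordinates keep speed at least $\frac12$ while $\varphi\le n/2$, and the barrier confines $(x-x^0)(S)$ to order $n^{1/2-3/8}=n^{1/8}$. A gain of this kind over $\sqrt n$ is what we need for blocks longer than $f^2$.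

With many sets the penalties add up, and a point $i$ pays its \emph{load} $\mu_i=\sum_{S\ni i}\varphi_S(u_S)/|S|$. The proof is a cycle of implications:
\begin{quote}
all loads are below $1$ $\Rightarrow$ all speeds are at least $\frac12$ $\Rightarrow$ the alive fraction of every block decays $\Rightarrow$ the potentials are supermartingales up to a bounded factor $\Rightarrow$ all loads are below $1$.
\end{quote}
We break the cycle by stopping at the first time any link fails and showing that, up to that time, each failure is unlikely. The last implication is the delicate one, and it is where arithmetic enters. The discrepancy bound itself comes from the barriers and involves no union bound. Union bounds are applied only to the failure events, and they affect only how large $N$ must be; this is why no logarithm is lost.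

\section{Dyadic blocks}\label{sec:blocks}

\subsection*{Conventions}
From now on $d$, $\mathbf N$ and $x^0$ are fixed, $\Omega=\Omega_{\mathbf N}$, $f=f(\mathbf N)$ and $N=\max_lN_l$. After permuting coordinates, $N_1=N$. Points of $\Omega$ are denoted $i,j$, and $l\in[d]$ indexes coordinates of $\mathbb Z^d$. Recall that $f\ge N^{1/4}>1$. Every $P\in\mathcal A_{\mathbf N}$ has at most $N$ elements, because its difference has a nonzero coordinate. Hence, if $N<N_0$, any $\chi\in\{-1,1\}^\Omega$ agreeing with $x^0$ at its $\pm1$ entries satisfies $|(\chi-x^0)(P)|\le2N_0\le2N_0f$. We may therefore assume $N\ge N_0(d)$ with $N_0(d)$ as large as needed; this is the meaning of ``for $N$ large''. We fix $\eta=\frac1{200}$.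

\subsection*{Blocks}
Let $\Delta$ be the set of $b\in\mathbb Z^d\setminus\{0\}$ whose first nonzero coordinate is positive; of any pair $\pm b$ with $b\ne0$, exactly one lies in $\Delta$. For $b\in\Delta$, split $\Omega$ into classes modulo $\mathbb Zb$. Since $\Omega$ is the set of lattice points of a convex set, each class is a progression $\{a+rb:0\le r<m\}$, which we identify with the integer interval $[0,m)$. A \emph{dyadic interval} is an integer interval $[r2^k,(r+1)2^k)$ with $r,k\ge0$. Let $\mathcal B_{k,b}$ be the family of subsets of classes that correspond to dyadic intervals of length $2^k$ contained in $[0,m)$. These \emph{blocks} have size $2^k$ and, for fixed $k$ and $b$, are pairwise disjoint. Put $\mathcal B_k=\bigcup_{b\in\Delta}\mathcal B_{k,b}$; it is empty if $2^k>N$.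

\begin{lemma}\label{lem:decomp}
Every $P\in\mathcal A_{\mathbf N}$ is a disjoint union of blocks, with at most two from each $\mathcal B_k$.
\end{lemma}

\begin{proof}
Reversing the order of $P$ if necessary, we may take its difference $b$ in $\Delta$, and $P$ corresponds to an interval $[p,q)\subseteq[0,m)$ in some class modulo $\mathbb Zb$. Two dyadic intervals are nested or disjoint, so the maximal dyadic intervals contained in $[p,q)$ partition it; for example $[3,14)=[3,4)\cup[4,8)\cup[8,12)\cup[12,14)$. Suppose three of them, $J_1<J_2<J_3$, have the same length $2^k$. The translates $J_2\pm2^k$ lie between the left end of $J_1$ and the right end of $J_3$, hence in $[p,q)$. The dyadic interval of length $2^{k+1}$ containing $J_2$ is the union of $J_2$ and one of these translates, so it lies in $[p,q)$, contradicting the maximality of $J_2$.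
\end{proof}

Blocks of size less than $f$ need no attention, because the trivial bound for them sums to $O(f)$. So let
\[
\mathcal K=\{k:\ f\le2^k\le N\},\qquad\mathcal B=\bigcup_{k\in\mathcal K}\mathcal B_k,\qquad R_k=\frac{2^k}{f^2},\qquad D_k=\#\{b\in\Delta:\mathcal B_{k,b}\ne\emptyset\}.
\]
Thus $R_k$ is the block length relative to the critical length. Every block in $\mathcal B$ has at least $N^{1/4}$ points, which is what makes the concentration arguments below work. Since $f>1$, every $k\in\mathcal K$ is at least $1$. Each point lies in at most one block of each $\mathcal B_{k,b}$, hence in at most $D_k$ blocks of $\mathcal B_k$. We have $|\mathcal K|\le\log_2N+1\le3\log N$. A block in $\mathcal B$ is determined by $k$, by $b$, which satisfies $|b_l|\le N-1$ for all $l$, and by its first element, so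
\begin{equation}\label{eq:count}
|\mathcal B|\le(\log_2N+1)(2N)^dN^d\le N^{2d+1}\qquad\text{for $N$ large.}
\end{equation}

The load at a point will receive up to $D_k$ terms of weight $2^{-k}$ from scale $k$, so $D_k2^{-k}$ is the quantity to bound. For $d=1$ we have $D_k=\lfloor(N-1)/(2^k-1)\rfloor\le2N2^{-k}$ and $R_k=2^k/\sqrt N$, so $D_k2^{-k}\le2R_k^{-2}$ at all scales. In general:

\begin{lemma}[Degrees]\label{lem:deg}
For $k\in\mathcal K$ we have $D_k2^{-k}\le5^{d+1}R_k^{-(d+1)}$ if $R_k\le1$, and $D_k2^{-k}\le5^{d+1}R_k^{-2}$ if $R_k>1$.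
\end{lemma}

\begin{proof}
If $\mathcal B_{k,b}\ne\emptyset$, then $|b_l|(2^k-1)\le N_l-1$, and $2^k-1\ge2^{k-1}$ gives $|b_l|\le2N_l/2^k$. There are at most $1+4N_l/2^k$ such integers $b_l$, so $D_k\le\Pi(2^k)$, where $\Pi(s)=\prod_l(1+4N_l/s)$. The definition of $f$ says that $\prod_{l\in I}N_l\le f^{2|I|+2}$ for all $I$, hence
\[
\Pi(s)=\sum_{I\subseteq[d]}\Big(\frac4s\Big)^{|I|}\prod_{l\in I}N_l\le f^2\sum_{I\subseteq[d]}\Big(\frac{4f^2}s\Big)^{|I|}=f^2\Big(1+\frac{4f^2}s\Big)^d .
\]
If $R_k\le1$, then $1+4/R_k\le5/R_k$ and $D_k2^{-k}\le f^2(5/R_k)^d/(R_kf^2)=5^dR_k^{-d-1}$.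

If $R_k>1$, this estimate gives only $D_k\le5^df^2$, and we need an extra factor $1/R_k$. It comes from the longest side. Put $s=2^k$, so that $f^2<s\le N$, and compare $\Pi(s)$ with $\Pi(f^2)\le5^df^2$. The factors with $l\ge2$ do not increase when $f^2$ is replaced by $s$, and since $s\le N$ the first factor satisfies
\[
\frac{1+4N/s}{1+4N/f^2}\le\frac{5N/s}{4N/f^2}=\frac5{4R_k}.
\]
So $D_k\le\frac54\,5^df^2/R_k$, and dividing by $2^k=R_kf^2$ gives $D_k2^{-k}\le5^{d+1}R_k^{-2}$.
\end{proof}

The second lemma says that the blocks of a given size through a point $i$ are nearly disjoint away from $i$. It uses the divisor bound: an integer $g\ge1$ has at most $C_\eta g^\eta$ positive divisors, with $C_\eta\ge1$ depending only on $\eta$. (If $g=\prod p^{a_p}$, the number of divisors divided by $g^\eta$ is $\prod(a_p+1)p^{-\eta a_p}$; a factor is at most $1$ if $p^\eta\ge2$, and is bounded for each of the finitely many other primes.)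

\begin{lemma}[Codegrees]\label{lem:codeg}
For $k\in\mathcal K$ and distinct $i,j\in\Omega$, at most $C_\eta N^\eta$ blocks of $\mathcal B_k$ contain both $i$ and $j$.
\end{lemma}

\begin{proof}
If $S\in\mathcal B_{k,b}$ contains both points, then $j-i=mb$ with $m\in\mathbb Z\setminus\{0\}$, and $|m|$ divides $g=\gcd_l|j_l-i_l|\in[1,N)$. The number $|m|$ determines $b$, since exactly one of $\pm(j-i)/|m|$ lies in $\Delta$, and the pair $(b,i)$ determines $S$. So the number of such blocks is at most the number of divisors of $g$.
\end{proof}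

\section{Barrier functions}\label{sec:barrier}

For $\varepsilon>0$ let $\varphi_\varepsilon$ be the maximal positive solution of
\[
\varphi''=\varphi+\varphi^{7/4},\qquad\varphi(0)=\varepsilon,\quad\varphi'(0)=0 .
\]
The right side is a smooth function of $\varphi>0$, so the solution exists, is unique and is smooth. Since $\varphi(-u)$ solves the same problem, $\varphi_\varepsilon$ is even and its interval of existence has the form $(-\lambda(\varepsilon),\lambda(\varepsilon))$.

\begin{lemma}\label{lem:barrier}
There is an absolute constant $C_0$ such that $\varphi=\varphi_\varepsilon$ and $\lambda=\lambda(\varepsilon)$ satisfy: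
\begin{itemize}
\item[(i)] $\varphi$ increases strictly from $\varepsilon$ to $\infty$ on $[0,\lambda)$;
\item[(ii)] $|\varphi'|\le\varphi+\varphi^{11/8}$, and $(\varphi^p)''\le p^2(\varphi^p+\varphi^{p+3/4})$ for real $p\ge1$;
\item[(iii)] $\lambda\le C_0\varepsilon^{-3/8}$ for all $\varepsilon>0$, and $\lambda\le C_0(1+\log(1/\varepsilon))$ for $\varepsilon\le1$.
\end{itemize}
\end{lemma}

\begin{proof}
Since $\varphi''>0$ and $\varphi'(0)=0$, we have $\varphi'>0$ on $(0,\lambda)$, so $\varphi\ge\varepsilon$. Multiplying the equation by $2\varphi'$ and integrating gives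
\begin{equation}\label{eq:energy}
\varphi'^2=\varphi^2-\varepsilon^2+\tfrac8{11}\big(\varphi^{11/4}-\varepsilon^{11/4}\big)\le\varphi^2+\varphi^{11/4}.
\end{equation}
This gives the first bound in (ii), and also the second:
\[
(\varphi^p)''=p\varphi^{p-1}\varphi''+p(p-1)\varphi^{p-2}\varphi'^2\le\big(p+p(p-1)\big)\big(\varphi^p+\varphi^{p+3/4}\big).
\]
For (i), it remains to see that $\varphi$ is unbounded. If $\lambda=\infty$ this follows from $\varphi''\ge\varepsilon$. If $\lambda<\infty$ and $\varphi$ were bounded, then by \eqref{eq:energy} the pair $(\varphi,\varphi')$ would stay in a compact subset of $(0,\infty)\times\mathbb R$, and the solution could be continued beyond $\lambda$.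

By (i) we may substitute $y=\varphi(u)$ in $\lambda=\int_0^\lambda du$, and \eqref{eq:energy} gives
\[
\lambda=\int_\varepsilon^\infty\frac{dy}{\sqrt{y^2-\varepsilon^2+\frac8{11}(y^{11/4}-\varepsilon^{11/4})}} .
\]
Dropping $y^2-\varepsilon^2$ and substituting $y=\varepsilon z$ yields $\lambda\le\varepsilon^{-3/8}\int_1^\infty\big(\frac8{11}(z^{11/4}-1)\big)^{-1/2}dz$. The integral converges: it has an inverse square root singularity at $1$ and decays like $z^{-11/8}$. For $\varepsilon\le\frac12$ and $y\ge1$ we have $y^{11/4}-\varepsilon^{11/4}\ge(1-2^{-11/4})y^{11/4}\ge\frac34y^{11/4}$, so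
\[
\lambda\le\int_\varepsilon^1\frac{dy}{\sqrt{y^2-\varepsilon^2}}+\int_1^\infty\frac{dy}{\sqrt{\frac6{11}\,y^{11/4}}} .
\]
The first integral equals $\log\big(\varepsilon^{-1}+\sqrt{\varepsilon^{-2}-1}\big)\le\log(2/\varepsilon)$, and the second is an absolute constant. For $\frac12\le\varepsilon\le1$ the first bound in (iii) shows that $\lambda$ is at most an absolute constant.
\end{proof}

In particular $\lambda(\varepsilon)<\infty$, and $\varphi_\varepsilon$, extended by $+\infty$ outside $(-\lambda(\varepsilon),\lambda(\varepsilon))$, is a continuous map $\mathbb R\to(0,\infty]$.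

We now assign a height $\varepsilon_k$ to each scale. A large height gives a narrow barrier, hence small discrepancy, but a large initial load. For $\delta\in(0,1)$, to be chosen in \eqref{eq:param}, set
\[
\varepsilon_k=\begin{cases}\delta R_k^{\,d+2}&\text{if }R_k\le1,\\ \delta R_k^{\,5/3}&\text{if }R_k>1,\end{cases}\qquad\lambda_k=\lambda(\varepsilon_k),\qquad E_k=D_k2^{-k}\varepsilon_k\qquad(k\in\mathcal K).
\]
For $S\in\mathcal B_k$ we write $\varepsilon_S=\varepsilon_k$, $\lambda_S=\lambda_k$ and $\varphi_S=\varphi_{\varepsilon_k}$. The number $E_k$ bounds the initial load from scale $k$, and $\lambda_k2^{k/2}$ is the discrepancy that the barrier allows a block of size $2^k$.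

\begin{lemma}\label{lem:budget}
We have $E_k\le5^{d+1}\delta\min(R_k,R_k^{-1/3})$ for $k\in\mathcal K$, and
\[
\sum_{k\in\mathcal K}E_k\le C_1\delta,\qquad\sum_{k\in\mathcal K}\lambda_k2^{k/2}\le C_2f,
\]
where $C_1=7\cdot5^{d+1}$ and $C_2$ depends only on $d$ and $\delta$.
\end{lemma}

\begin{proof}
The bound on $E_k$ is Lemma~\ref{lem:deg} multiplied by $\varepsilon_k$. The $R_k$ form a geometric progression of ratio $2$, so $\sum_{R_k\le1}R_k\le2$ and $\sum_{R_k>1}R_k^{-1/3}\le(1-2^{-1/3})^{-1}<5$. This gives the first sum. For the second, $2^{k/2}=fR_k^{1/2}$, and Lemma~\ref{lem:barrier}(iii) gives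
\[
\sum_{k\in\mathcal K}\lambda_kR_k^{1/2}\le C_0\sum_{R_k\le1}R_k^{1/2}\Big(1+\log\frac1\delta+(d+2)\log\frac1{R_k}\Big)+C_0\,\delta^{-3/8}\sum_{R_k>1}R_k^{1/2-5/8}.
\]
Each interval $(2^{-r-1},2^{-r}]$ contains at most one $R_k$, so the first sum is at most $\sum_{r\ge0}2^{-r/2}\big(1+\log\frac1\delta+(d+2)(r+1)\big)$, and the second is at most $(1-2^{-1/8})^{-1}$.
\end{proof}

\begin{remark}\label{rem:exponents}
Suppose we use $\varphi''=\varphi+\varphi^{1+\alpha}$ and, for $R_k>1$, the heights $\delta R_k^\beta$. The scaling above gives $\lambda\le C\varepsilon^{-\alpha/2}$. The load sum converges if $\beta<2$, the discrepancy sum $\sum R_k^{(1-\alpha\beta)/2}$ converges if $\alpha\beta>1$, and the gain $\rho^{1-\alpha}$ of Section~\ref{sec:model} needs $\alpha<1$. We took $\alpha=\frac34$, $\beta=\frac53$. With only $D_k2^{-k}\le CR_k^{-1}$ in Lemma~\ref{lem:deg}, the first condition would be $\beta<1$ and the three would be incompatible. For $R_k\le1$ the heights must be polynomially small, and the linear term of the equation is what makes $\lambda_k$ logarithmic: for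 $\varphi''=\varphi^{7/4}$ the width is a constant times $\varepsilon_k^{-3/8}=\delta^{-3/8}R_k^{-3(d+2)/8}$, which outweighs $R_k^{1/2}$.
\end{remark}

\section{The diffusion}\label{sec:process}

\subsection*{Parameters}
Set
\begin{equation}\label{eq:param}
\bar\kappa=14,\quad\delta=\frac{e^{-\bar\kappa}}{4C_1},\quad T=4(d+1)\log N,\quad H=N^{1/16},\quad h(t)=\min(e^{t/4},H).
\end{equation}
The potentials will be supermartingales up to the factor $e^{\bar\kappa}$, and $\delta$ makes the initial load small enough to absorb this factor. Since $\delta$ depends only on $d$, so does $C_2$. The time $T$ suffices to freeze all coordinates, and $h$ is the weight with which we measure how fast a block freezes.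

\subsection*{Construction}
For $x\in\mathbb R^\Omega$ and $S\in\mathcal B$ put $u_S(x)=(x-x^0)(S)/\sqrt{|S|}$, and let $G=\{x:|u_S(x)|<\lambda_S\text{ for all }S\in\mathcal B\}$, an open set containing $x^0$. For $X\subseteq\Omega$ and $x\in G$ define the $X\times X$ matrices
\[
M_X(x)=\sum_{S\in\mathcal B}\frac{\varphi_S(u_S(x))}{|S|}\,\mathbf 1_{S\cap X}\mathbf 1_{S\cap X}^{\mathsf T},\qquad U_X(x)=\big(I+M_X(x)\big)^{-1}.
\]
The matrix $U_X$ is positive definite and smooth on $G$. So is $U_X^{1/2}$: squaring is a bijection of the positive definite matrices, and its derivative $Y\mapsto AY+YA$ at $A$ is invertible, since in an eigenbasis of $A$ it multiplies the entries of $Y$ by sums of two positive eigenvalues.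

We want $x$ to have covariance $U_X(x)$ on the set $X$ of alive coordinates. To apply (I3) we need globally Lipschitz coefficients, so we cut off near the boundary of $G$, in a region that the process does not enter before we stop watching it. Let
\[
G_0=\big\{x\in[-1,1]^\Omega:\ \varphi_S(u_S(x))\le\varepsilon_SN^\eta\ \text{ for all }S\in\mathcal B\big\}.
\]
By Lemma~\ref{lem:barrier}(i), each condition says $|u_S|\le c_S$ for some $c_S<\lambda_S$, so $G_0$ is a compact subset of $G$. Let $\psi$ be a smooth function with compact support in $G$ and $\psi=1$ on $G_0$. Let $\Sigma_X(x)$ be the $\Omega\times\Omega$ matrix that equals $\psi(x)U_X(x)^{1/2}$ on the $X\times X$ block and $0$ elsewhere, with $\Sigma_X(x)=0$ for $x\notin G$. It is smooth with compact support, hence bounded and Lipschitz.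

Let $W$ be a Brownian motion in $\mathbb R^\Omega$. We build $x_t$ in stages, starting from $\sigma_0=0$ and $x_0=x^0$. Given a stopping time $\sigma_m\le T$ and $x_{\sigma_m}\in[-1,1]^\Omega$, let $X^{(m)}=\{i:|x_i(\sigma_m)|<1\}$. On each of the finitely many events $\{X^{(m)}=X\}\in\mathcal F_{\sigma_m}$, solve $dx=\Sigma_X(x)\,dW$ from time $\sigma_m$ by (I3), and let $\sigma_{m+1}$ be the minimum of $T$ and the first time after $\sigma_m$ at which $|x_i|=1$ for some $i\in X$. The rows of $\Sigma_X$ outside $X$ vanish, so those coordinates do not move, and $x$ stays in $[-1,1]^\Omega$ on $[\sigma_m,\sigma_{m+1}]$. If $\sigma_{m+1}<T$, then $X^{(m+1)}$ is a proper subset of $X^{(m)}$, so $\sigma_{|\Omega|+1}=T$. This defines a continuous adapted process $x_t\in[-1,1]^\Omega$ on $[0,T]$ with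
\[
x_t=x^0+\int_0^t\Sigma_{X_s}(x_s)\,dW_s,\qquad X_t=\{i:|x_i(t)|<1\},
\]
which is of the form in (I1). The \emph{alive} set $X_t$ is nonincreasing and piecewise constant; coordinates outside it are \emph{frozen}.

\subsection*{Alarms}
For $S\in\mathcal B$ and $i\in\Omega$ define the alive fraction, the potential and the load
\[
\rho_S(t)=\frac{|S\cap X_t|}{|S|},\qquad\Phi_S(t)=\varphi_S(u_S(x_t)),\qquad\mu_i(t)=\sum_{S\in\mathcal B,\ S\ni i}\frac{\Phi_S(t)}{|S|}.
\]
Consider the three \emph{alarms}
\begin{itemize}
\item[(a)] $\int_0^th\rho_S\,ds\ge16$ for some $S\in\mathcal B$ (a block freezes too slowly);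
\item[(b)] $\Phi_S(t)\ge\varepsilon_SN^\eta$ for some $S\in\mathcal B$ (a potential is far above its starting value);
\item[(c)] $\mu_i(t)\ge1$ for some $i\in\Omega$ (a point is overloaded).
\end{itemize}
Let $\tau$ be the first time in $[0,T]$ at which one of (a), (b), (c) holds, and $\tau=T$ if there is none. The quantities on the left are continuous in $t$ with values in $[0,\infty]$, so $\tau$ is a stopping time, and if some alarm ever holds then one holds at time $\tau$; we then say that it \emph{rings}. None holds at $t=0$, because $\Phi_S(0)=\varepsilon_S$ and $\mu_i(0)\le\sum_kE_k\le C_1\delta<1$. By continuity, on $[0,\tau]$ we have $\int_0^th\rho_S\le16$ and $\Phi_S\le\varepsilon_SN^\eta$. In particular $x_t\in G_0$ and $\psi(x_t)=1$, so the covariance of $x$ is $U=U_{X_t}(x_t)$ on the alive coordinates and $0$ elsewhere. Since $|u_S|\le c_S<\lambda_S$ on $[0,\tau]$, all integrands below are bounded there, and the stochastic integrals stopped at $\tau$ are martingales.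

\subsection*{Estimates before $\tau$}
The two bounds computed in Section~\ref{sec:model} survive the addition of the other blocks.

\begin{lemma}\label{lem:cov}
On $[0,\tau)$ we have $0\preceq U\preceq I$, $U_{ii}\ge\frac12$ for $i\in X_t$, and $d\langle u_S\rangle=q_S\,dt$ with $q_S\le\min(\rho_S,1/\Phi_S)$ for $S\in\mathcal B$.
\end{lemma}

\begin{proof}
The first claim holds since $M_{X_t}\succeq0$. For a positive definite matrix $A$ and a coordinate vector $e_i$, the Cauchy--Schwarz inequality gives $1=\langle A^{1/2}e_i,A^{-1/2}e_i\rangle^2\le A_{ii}(A^{-1})_{ii}$. Take $A=I+M_{X_t}$. For $i\in X_t$ its diagonal entry is $1+\mu_i<2$, because (c) does not hold before $\tau$. So $U_{ii}\ge\frac12$.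

Let $v=\mathbf 1_{S\cap X_t}$ and $w=\Phi_S/|S|$. Since $du_S=|S|^{-1/2}v^{\mathsf T}dx$, (I1) gives $q_S=v^{\mathsf T}Uv/|S|$. From $U\preceq I$ we get $v^{\mathsf T}Uv\le|S\cap X_t|$, that is $q_S\le\rho_S$. Also $U^{-1}\succeq wvv^{\mathsf T}$, and evaluating both quadratic forms at $Uv$ gives $v^{\mathsf T}Uv\ge w(v^{\mathsf T}Uv)^2$. Hence $v^{\mathsf T}Uv\le1/w$, that is $q_S\le1/\Phi_S$.
\end{proof}

Let $\kappa_S(t)=\int_0^t\rho_S^{1/4}ds$ be the \emph{clock} of $S$. A bound on $\int\rho_S$ would not bound it: the constant function $\rho=1/T$ has $\int_0^T\rho=1$ and $\int_0^T\rho^{1/4}=T^{3/4}$. This is the reason for the growing weight $h$ in alarm (a).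

\begin{lemma}\label{lem:clock}
For $N$ large, $\kappa_S(t)\le\bar\kappa$ for all $S\in\mathcal B$ and $t\le\tau$.
\end{lemma}

\begin{proof}
We have $h^{-1/3}\le e^{-t/12}+H^{-1/3}$, so $\int_0^Th^{-1/3}\le12+TH^{-1/3}\le13$ for $N$ large. Write $\rho_S^{1/4}=(h\rho_S)^{1/4}h^{-1/4}$ and apply H\"older's inequality with exponents $4$ and $\frac43$:
\[
\kappa_S(t)\le\Big(\int_0^\tau h\rho_S\Big)^{1/4}\Big(\int_0^Th^{-1/3}\Big)^{3/4}\le2\cdot13^{3/4}\le14,
\]
because $13^3<7^4$.
\end{proof}

\begin{lemma}\label{lem:super}
For $S\in\mathcal B$ and real $p\ge1$, the process $\Phi_S^{\,p}e^{-p^2\kappa_S}$ has nonpositive drift on $[0,\tau)$. Stopped at $\tau$, it is a nonnegative supermartingale.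
\end{lemma}

\begin{proof}
Apply (I2) with $y=u_S$, $g=\varphi_S^p$ and $a=e^{-p^2\kappa_S}$, so that $a'=-p^2\rho_S^{1/4}a$. By Lemma~\ref{lem:barrier}(ii) the drift is at most
\[
p^2a\,\Phi_S^{\,p}\Big[\tfrac12\big(q_S+q_S\Phi_S^{3/4}\big)-\rho_S^{1/4}\Big].
\]
By Lemma~\ref{lem:cov}, $q_S\le\rho_S\le\rho_S^{1/4}$ and $q_S=q_S^{1/4}q_S^{3/4}\le\rho_S^{1/4}\Phi_S^{-3/4}$, so the bracket is nonpositive.
\end{proof}

\section{Freezing and individual potentials}\label{sec:freeze}

We begin with alarm (a). The natural measure of how much of $S$ remains to be frozen is $\sum_{i\in S}(1-x_i^2)$: it is at most the number of alive points of $S$, and it decreases on average at rate $\sum_iU_{ii}$, at least half that number. It therefore still decreases after multiplication by $e^{t/4}$. The weight must be capped, however, since the fluctuations grow with it; we need $H$ far below $|S|$ here, and $H^{1/3}$ above $T$ in Lemma~\ref{lem:clock}.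

\begin{proposition}\label{prop:a}
For $N$ large, \textup{(a)} rings with probability at most $N^{2d+1}\exp(-\frac9{128}N^{3/16})$.
\end{proposition}

\begin{proof}
Fix $S\in\mathcal B$ and let $V(t)=h(t)\sum_{i\in S}(1-x_i^2)\ge0$, so $V(0)\le|S|$. The function $h$ is Lipschitz with $0\le h'\le h/4$ almost everywhere. By (I2), applied to each coordinate with $g(y)=1-y^2$, the drift of $V$ on $[0,\tau)$ is
\[
h'\sum_{i\in S}(1-x_i^2)-h\sum_{i\in S\cap X_t}U_{ii}\le\Big(\frac h4-\frac h2\Big)|S\cap X_t|,
\]
because frozen coordinates contribute $0$ to the first sum and $U_{ii}\ge\frac12$ on $X_t$. Hence for $t\le\tau$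
\[
0\le V(t)\le|S|-\tfrac14A(t)+L(t),\qquad A(t)=|S|\int_0^th\rho_S\,ds,\qquad L(t)=-2\int_0^th\sum_{i\in S\cap X_s}x_i\,dx_i .
\]
By (I1), $U\preceq I$, $|x_i|\le1$ and $h\le H$, we have $\langle L\rangle_t\le\int_0^t4h^2|S\cap X_s|\,ds\le4HA(t)$. If (a) rings for $S$, then $A(\tau)=16|S|$, so $L(\tau)\ge3|S|$ and $\langle L\rangle_\tau\le64H|S|$. By Lemma~\ref{lem:max}(ii) this has probability at most $\exp(-9|S|/(128H))$, and $|S|/H\ge N^{1/4-1/16}=N^{3/16}$. Sum over $S$ using \eqref{eq:count}.
\end{proof}

For alarm (b), a high but fixed power $p$ in Lemma~\ref{lem:super} pays for the union bound.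

\begin{proposition}\label{prop:b}
Let $p=(2d+3)/\eta$. For $N$ large, \textup{(b)} rings with probability at most $e^{p^2\bar\kappa}N^{-2}$.
\end{proposition}

\begin{proof}
Fix $S$. The supermartingale of Lemma~\ref{lem:super} starts at $\varepsilon_S^p$. If (b) rings for $S$, then by Lemma~\ref{lem:clock} its value at $\tau$ is at least $\varepsilon_S^pN^{p\eta}e^{-p^2\bar\kappa}$. By Lemma~\ref{lem:max}(i) this has probability at most $e^{p^2\bar\kappa}N^{-(2d+3)}$. Sum over $S$ using \eqref{eq:count}.
\end{proof}

Next, if no alarm rings, all coordinates are likely to be frozen by time $T$. We use $\cos$, which is positive on $[-1,1]$ and satisfies $g''=-g$.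

\begin{proposition}\label{prop:complete}
The probability that no alarm rings and some coordinate is alive at time $T$ is at most $2/N$.
\end{proposition}

\begin{proof}
Let $|x_i^0|<1$, and let $s_i$ be the time at which $i$ freezes, with $s_i=\infty$ if $i$ is alive at $T$. Before $\tau\wedge s_i$ the process $e^{t/4}\cos x_i$ has drift $e^{t/4}\cos x_i\,(\frac14-\frac12U_{ii})\le0$ by (I2) and Lemma~\ref{lem:cov}. Stopped at $\tau\wedge s_i$, it is a nonnegative supermartingale starting at a value at most $1$. If no alarm rings and $i$ is alive at $T$, then $\tau\wedge s_i=T$ and the value at $T$ is at least $e^{T/4}\cos1\ge\frac12N^{d+1}$. By Lemma~\ref{lem:max}(i) this has probability at most $2N^{-d-1}$. Sum over the at most $N^d$ points $i$.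
\end{proof}

\section{Concentration of the load}\label{sec:load}

The bound $\Phi_S\le\varepsilon_SN^\eta$ gives only $\mu_i\le C_1\delta N^\eta$, and we need $\mu_i<1$. We cannot simply tighten alarm (b): for a threshold $A\varepsilon_S$ the proof of Proposition~\ref{prop:b} gives the probability $e^{p^2\bar\kappa}A^{-p}\ge\exp(-(\log A)^2/(4\bar\kappa))$, which for bounded $A$ does not survive a union bound. But the load is a sum of many potentials, and it fluctuates much less than a single one.

To see this, suppose that $i$ lies in $D$ blocks of size $n$ with $|\varphi_S'(u_S)|\le\beta$. The martingale part of $\sum_S\Phi_S/n$ is $\int v^{\mathsf T}dx$ with $v=n^{-3/2}\sum_S\varphi_S'(u_S)\mathbf 1_{S\cap X}$, and its speed is at most $\|v\|^2$. If the blocks meet pairwise only in $i$, then $\|v\|^2\le n^{-3}\beta^2(D^2+Dn)$, which is $2\beta^2/n$ when $D=n$, as at the critical scale. If instead the $D=n$ blocks were copies of one set $S$, the load would equal $\Phi_S$ and nothing would be gained. Lemma~\ref{lem:codeg} says that we are in the first situation, up to a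 factor $N^\eta$.

This argument needs $\beta$ to be a small power of $N$, which fails for the longest blocks, whose heights $\varepsilon_k$ are large. These blocks, however, have so small a share $E_k$ of the load that we can afford the factor $N^\eta$ for them.

\begin{proposition}\label{prop:c}
For $N$ large, \textup{(c)} rings with probability at most $N^d\exp(-\frac1{32}e^{-2\bar\kappa}N^{1/8})$.
\end{proposition}

\begin{proof}
Fix $i\in\Omega$. All estimates are on $[0,\tau]$, where $\Phi_S\le\varepsilon_SN^\eta$ and $0\le\kappa_S\le\bar\kappa$. Let $\mathcal K'=\{k\in\mathcal K:R_k\le N^{6\eta}\}$.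

\emph{Long blocks.} By Lemma~\ref{lem:budget} and $(1-2^{-1/3})^{-1}<5$, for $N$ large,
\begin{equation}\label{eq:long}
\sum_{k\in\mathcal K\setminus\mathcal K'}\ \sum_{S\in\mathcal B_k,\,S\ni i}\frac{\Phi_S}{|S|}\le N^\eta\sum_{R_k>N^{6\eta}}E_k\le5^{d+1}N^\eta\sum_{R_k>N^{6\eta}}R_k^{-1/3}\le5^{d+2}N^{-\eta}\le\frac14 .
\end{equation}

\emph{The other blocks.} Let
\[
\widetilde\mu_i=\sum_{k\in\mathcal K'}\ \sum_{S\in\mathcal B_k,\,S\ni i}\frac{\Phi_Se^{-\kappa_S}}{|S|},\qquad\text{so that}\qquad\widetilde\mu_i(0)\le\sum_kE_k\le C_1\delta=\tfrac14e^{-\bar\kappa}.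
\]
By Lemma~\ref{lem:super} with $p=1$, every term has nonpositive drift, so $\widetilde\mu_i(t)\le\widetilde\mu_i(0)+L_i(t)$, where $L_i$ is the martingale part. By (I2) and $du_S=|S|^{-1/2}\mathbf 1_{S\cap X_t}^{\mathsf T}dx$, we have $L_i=\int v^{\mathsf T}dx$ with
\[
v=\sum_{k\in\mathcal K'}v^{(k)},\qquad v^{(k)}=2^{-3k/2}\sum_{S\in\mathcal B_k,\,S\ni i}e^{-\kappa_S}\varphi_S'(u_S)\,\mathbf 1_{S\cap X_t},
\]
and $d\langle L_i\rangle/dt=v^{\mathsf T}Uv\le\|v\|^2$.

Let $k\in\mathcal K'$ and $S\in\mathcal B_k$. Then $\varepsilon_k\le\max(1,R_k^{5/3})\le N^{10\eta}$, so $\varepsilon_k^{3/8}\le N^{4\eta}$, and Lemma~\ref{lem:barrier}(ii) gives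
\[
|\varphi_S'(u_S)|\le\varepsilon_kN^\eta+\varepsilon_k^{11/8}N^{11\eta/8}\le N^{2\eta}\varepsilon_k\big(1+\varepsilon_k^{3/8}\big)\le\beta_k,\qquad\beta_k:=2N^{6\eta}\varepsilon_k\le2N^{16\eta}.
\]
Since $E_k\le C_1\delta\le1$, we have $D_k\beta_k=2N^{6\eta}2^kE_k\le2N^{6\eta}2^k$. We bound the entries of $v^{(k)}$ in three ways. At most $D_k$ blocks of $\mathcal B_k$ contain $i$; at most $C_\eta N^\eta$ of them contain a given $j\ne i$, by Lemma~\ref{lem:codeg}; and each has $2^k$ points. Therefore
\begin{align*}
|v_i^{(k)}|&\le2^{-3k/2}D_k\beta_k\le2N^{6\eta}2^{-k/2},\\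
\max_{j\ne i}|v_j^{(k)}|&\le2^{-3k/2}C_\eta N^\eta\beta_k\le2C_\eta N^{17\eta}2^{-3k/2},\\
\sum_{j\ne i}|v_j^{(k)}|&\le2^{-3k/2}D_k2^k\beta_k\le2N^{6\eta}2^{k/2}.
\end{align*}
The sum $\sum_{j\ne i}|v_j^{(k)}|^2$ is at most the product of the last two bounds, so, using $2^k\ge N^{1/4}$,
\[
\|v^{(k)}\|^2\le4N^{12\eta}2^{-k}+4C_\eta N^{23\eta}2^{-k}\le8C_\eta N^{23\eta-1/4}.
\]
By the triangle inequality $\|v\|^2\le|\mathcal K|^2\max_k\|v^{(k)}\|^2$. Since $23\eta-\frac14=-0.135<-\frac18$, for $N$ large
\[
\langle L_i\rangle_\tau\le T\,(3\log N)^2\,8C_\eta N^{-0.135}\le N^{-1/8}.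
\]
By Lemma~\ref{lem:max}(ii), the event that $L_i(t)\ge\frac14e^{-\bar\kappa}$ for some $t\le\tau$ has probability at most $\exp(-\frac1{32}e^{-2\bar\kappa}N^{1/8})$. Outside this event, \eqref{eq:long} and $\kappa_S\le\bar\kappa$ give, for all $t\le\tau$,
\[
\mu_i(t)\le e^{\bar\kappa}\,\widetilde\mu_i(t)+\tfrac14<e^{\bar\kappa}\big(\tfrac14e^{-\bar\kappa}+\tfrac14e^{-\bar\kappa}\big)+\tfrac14=\tfrac34,
\]
so (c) does not ring at $i$. Sum over the at most $N^d$ points $i$.
\end{proof}

\section{Proof of the main theorem}\label{sec:proof}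

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The bounds in Propositions~\ref{prop:a}, \ref{prop:b}, \ref{prop:complete} and~\ref{prop:c} depend only on $d$ and $N$ and tend to $0$ as $N\to\infty$. So for $N\ge N_0(d)$, with positive probability no alarm rings and all coordinates are frozen at time $T$. Fix such an outcome and let $\chi=x_T\in\{-1,1\}^\Omega$. Coordinates with $|x_i^0|=1$ never move, so $\chi_i=x_i^0$ for them. Since $\tau=T$, we have $\chi\in G_0\subseteq G$, that is, $|(\chi-x^0)(S)|<\lambda_k2^{k/2}$ for all $S\in\mathcal B_k$ and $k\in\mathcal K$.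

Let $P\in\mathcal A_{\mathbf N}$ and decompose it by Lemma~\ref{lem:decomp}. For a block of size $2^k<f$ use the trivial bound $2\cdot2^k$. All other blocks have $f\le2^k\le N$, that is, $k\in\mathcal K$. By Lemma~\ref{lem:budget},
\[
|(\chi-x^0)(P)|\le\sum_{2^k<f}4\cdot2^k+2\sum_{k\in\mathcal K}\lambda_k2^{k/2}\le(8+2C_2)f .
\]
With the case $N<N_0(d)$ from Section~\ref{sec:blocks}, the theorem holds with $C_d=\max(8+2C_2,2N_0)$.
\end{proof}

\begin{remark}
The convexity of the box is used to define blocks, its product form in Lemma~\ref{lem:deg}, and divisibility only in Lemma~\ref{lem:codeg}. The hypothesis $N_l\ge2$ enters only through $f>1$. The bound $f\ge N^{1/4}$ makes all blocks in $\mathcal B$ polynomially large, which Propositions~\ref{prop:a} and~\ref{prop:c} require. An arbitrary starting point costs nothing: the $u_S$ are measured from $x^0$, and otherwise $x^0$ appears only in the bounds $V(0)\le|S|$ and $\cos x_i^0\le1$.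
\end{remark}

\section{Consequences}\label{sec:cor}

Throughout, $C_d$ is the constant of Theorem~\ref{thm:main}. The \emph{hereditary discrepancy} is the worst discrepancy of a restriction to a subset, and the \emph{linear discrepancy} is the worst error in rounding a fractional coloring:
\begin{align*}
\operatorname{herdisc}(\mathcal A_{\mathbf N})&=\max_{Y\subseteq\Omega}\ \min_{\chi\in\{-1,1\}^Y}\ \max_{P\in\mathcal A_{\mathbf N}}|\chi(P\cap Y)|,\\
\operatorname{lindisc}(\mathcal A_{\mathbf N})&=\max_{x^0\in[-1,1]^\Omega}\ \min_{\chi\in\{-1,1\}^\Omega}\ \max_{P\in\mathcal A_{\mathbf N}}|(\chi-x^0)(P)|.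
\end{align*}

\begin{corollary}\label{cor:her}
For all $\mathbf N$,
\[
\operatorname{disc}(\mathcal A_{\mathbf N})\asymp_d\operatorname{herdisc}(\mathcal A_{\mathbf N})\asymp_d\operatorname{lindisc}(\mathcal A_{\mathbf N})\asymp_df(\mathbf N),
\]
and all three quantities are at most $C_df(\mathbf N)$.
\end{corollary}

\begin{proof}
Taking $Y=\Omega$, respectively $x^0=0$, shows that $\operatorname{herdisc}$ and $\operatorname{lindisc}$ are at least $\operatorname{disc}$, and $f\lesssim_d\operatorname{disc}$ by \eqref{eq:fxz}. The bound $\operatorname{lindisc}\le C_df$ is Theorem~\ref{thm:main}. For $\operatorname{herdisc}$, apply the theorem with $x^0=0$ on $Y$ and $x^0=1$ off $Y$. Then $\chi=x^0$ off $Y$, so $(\chi-x^0)(P)=\chi(P\cap Y)$.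
\end{proof}

\begin{corollary}[Many colors]\label{cor:colors}
For every $r\ge2$ there is a coloring of $\Omega$ with $r$ colors such that each color class $\Omega_c$ satisfies $\big||P\cap\Omega_c|-|P|/r\big|\le\frac32C_df(\mathbf N)$ for all $P\in\mathcal A_{\mathbf N}$.
\end{corollary}

\begin{proof}
We split the set of colors recursively, as evenly as possible. Suppose that $Y\subseteq\Omega$ is to receive $q$ of the colors, and let $e(Y)=\max_P\big||P\cap Y|-\frac qr|P|\big|$. Initially $Y=\Omega$, $q=r$ and $e(Y)=0$. If $q\ge2$, let $q_1=\lfloor q/2\rfloor$ and $q_2=\lceil q/2\rceil$; then $q_1/q,\,q_2/q\le\frac23$. Apply Theorem~\ref{thm:main} with $x^0=2q_1/q-1$ on $Y$ and $x^0=1$ off $Y$. Let $Y_1$ and $Y_2$ be the parts of $Y$ where $\chi=1$ and $\chi=-1$, and assign $q_1$ colors to $Y_1$ and $q_2$ to $Y_2$. Since $\chi=x^0$ off $Y$,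
\[
(\chi-x^0)(P)=2\Big(|P\cap Y_1|-\frac{q_1}q|P\cap Y|\Big)=-2\Big(|P\cap Y_2|-\frac{q_2}q|P\cap Y|\Big).
\]
Hence for $\nu=1,2$
\[
\Big||P\cap Y_\nu|-\frac{q_\nu}r|P|\Big|\le\tfrac12C_df+\frac{q_\nu}q\Big||P\cap Y|-\frac qr|P|\Big|,
\]
so $e(Y_\nu)\le\frac12C_df+\frac23e(Y)$. The bound $e\le\frac32C_df$ is therefore preserved, as $\frac12+\frac23\cdot\frac32=\frac32$. The recursion ends with $q=1$, where this bound is the claim.
\end{proof}

\begin{corollary}\label{cor:gap}
Let $v_1,\dots,v_d\in\mathbb Z^m$ be linearly independent, let $v_0\in\mathbb Z^m$, and let $\Omega'\subseteq\{v_0+\sum_ln_lv_l:\ n\in\Omega_{\mathbf N}\}$ be arbitrary. Then the family of all arithmetic progressions contained in $\Omega'$ has discrepancy at most $C_df(\mathbf N)$.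
\end{corollary}

\begin{proof}
By linear independence the linear map $\Lambda(n)=\sum_ln_lv_l$ is injective, so $n\mapsto v_0+\Lambda(n)$ is a bijection from the preimage $Y\subseteq\Omega_{\mathbf N}$ of $\Omega'$ onto $\Omega'$. If $n^{(0)},n^{(1)},\dots$ are the preimages of the consecutive terms of a progression in $\Omega'$ with difference $b\ne0$, then $\Lambda(n^{(r+1)}-n^{(r)})=b$ for all $r$, so these differences are equal and nonzero. Thus the progression pulls back to some $P\in\mathcal A_{\mathbf N}$ with $P\subseteq Y$. By Corollary~\ref{cor:her} there is $\chi\in\{-1,1\}^Y$ with $|\chi(P\cap Y)|\le C_df$ for all $P\in\mathcal A_{\mathbf N}$; transport it to $\Omega'$.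
\end{proof}

\begin{thebibliography}{9}
\bibitem{LN}
Lily Li and Aleksandar Nikolov, \emph{Discrepancy of Arithmetic Progressions in Boxes and Convex Bodies}, arXiv:2504.12598 (2025).
\end{thebibliography}
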